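# Planted weightings are asymptotically optimal in the upper tail problem for hypergraphs

## 1. Two triples through a point

Give every triple $e\subseteq[n]=\{1,\dots,n\}$ a weight $a_e\in[0,1]$. Let $H$ be the $3$-graph on the vertices $0,1,2,3,4$ with the two edges $\{0,1,2\}$ and $\{0,3,4\}$. Choose $x_0,\dots,x_4\in[n]$ independently and uniformly, and let $t$ be the average of $a_{x_0x_1x_2}a_{x_0x_3x_4}$, where $a$ is $0$ when the entries are not distinct. Given $x_0=v$, the two factors are independent, each with mean $D_v=2n^{-2}\sum_{e\ni v}a_e$. So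
$$t=\frac1n\sum_{v}D_v^2 .$$
If all weights equal $p$, then $t=(1-O(1/n))p^2$. We want to push $t$ up to $(1+\delta)p^2$, and a weight $x$ on a triple costs
$$I_p(x)=x\log\frac xp+(1-x)\log\frac{1-x}{1-p}\qquad(0\log0=0),$$
so that weight $p$ is free and weight $1$ costs $L:=\log(1/p)$. Let $p\to0$ and $p^2n\to\infty$. How cheaply can it be done?

We may raise all weights to $(1+\sigma)p$ with $(1+\sigma)^2$ slightly above $1+\delta$. Since $I_p((1+\sigma)p)=p\,((1+\sigma)\log(1+\sigma)-\sigma)+O(p^2)$, this costs a constant times $n^3p$.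

We may instead build a hub. Fix $x\in(0,1]$ and $\kappa>0$, take $S\subseteq[n]$ with $|S|=s=\lceil\kappa p^2n\rceil$, give weight $x$ to all triples meeting $S$ and keep $p$ elsewhere. For $v\in S$ we have $D_v=x(n-1)(n-2)/n^2$. For $v\notin S$ at most $sn$ triples contain $v$ and meet $S$, so $p(n-1)(n-2)/n^2\le D_v\le p+2s/n=(1+o(1))p$. As $s/n=(\kappa+o(1))p^2$,
$$t=(1+\kappa x^2+o(1))p^2 .$$
The number of triples meeting $S$ lies between $s\binom{n-s}2$ and $s\binom{n-1}2$, so it is $(1+o(1))sn^2/2$. Each costs $I_p(x)=xL+O(1)$. We need $\kappa=\delta/x^2+o(1)$, and the total cost is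
$$(1+o(1))\,\frac{\delta}{2x}\,n^3p^2L .$$
This is far below $n^3p$, because $pL\to0$. Moreover it is best to take $x=1$. A hub of weight $\frac12$ costs twice as much as a hub of weight $1$: the cost is essentially linear in $x$, and the gain is quadratic.

There is another way to get rid of the weight $\frac12$. Toss a fair coin for every triple meeting $S$, and give it weight $1$ or $p$ accordingly. Every mean weight is at least what it was before, so $\mathbb E D_v^2\ge(\mathbb ED_v)^2$ shows that $\mathbb E\,t$ is at least the old $t$. The expected cost is $\frac L2$ per triple, which to leading order is what weight $\frac12$ cost. So the coins replace the weight $\frac12$ by weights in $\{p,1\}$ at no loss to leading order, on average.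

Are intermediate weights ever useful, to leading order, for any hypergraph $H$? That is the question of these notes.

## 2. The entropic and the planted variational problem

Let $H$ be a fixed $r$-uniform hypergraph ($r$-graph). The degree of a vertex is the number of edges containing it, and $\Delta$ is the maximum degree. Write $h=|V(H)|$, $m=|E(H)|$, $L=\log(1/p)$ and $(n)_k=n(n-1)\cdots(n-k+1)$. The notation $A\ll B$ means $A/B\to0$ as $n\to\infty$, and $A\asymp B$ means that $A/B$ lies between two positive constants.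

**Definition (density and cost).** An edge-weighted $r$-graph $G$ on $[n]$ assigns a weight $a_e\in[0,1]$ to every $r$-set $e\subseteq[n]$. Its $H$-density is
$$t(H,G)=n^{-h}\sum_{\varphi:V(H)\to[n]}\ \prod_{e\in E(H)}a_{\varphi(e)},$$
where $a_{\varphi(e)}=0$ if $\varphi(e)$ does not consist of $r$ distinct vertices. For $0<p<1$ its cost is $I_p(G)=\sum_eI_p(a_e)$.

**Definition (the two problems).** For $\delta>0$,
$$\phi=\phi(H,n,p,\delta)=\inf\{I_p(G):\ t(H,G)\ge(1+\delta)p^{m}\},$$
and $\psi=\psi(H,n,p,\delta)$ is the same infimum over those $G$ with all weights in $\{p,1\}$. In the second case we say that the $r$-graph of edges of weight $1$ is planted. Clearly $\phi\le\psi$.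

Planting $N$ edges costs exactly $NL$, so $\psi$ is $L$ times the least number of edges that must be planted.

Two facts are known. First, if $n^{-1/\Delta}\ll p\ll1$ then $\phi\asymp n^rp^\Delta L$; we prove this again below. Second, for graphs ($r=2$), in the regime $p\to0$, there are asymptotically optimal solutions that come from planting some subgraph, such as a clique or a hub. The conjecture, taken from Yang P. Liu, Yufei Zhao, "On the upper tail problem for random hypergraphs", arXiv:1910.02916 (2019), says that hypergraphs behave the same way: for $r\ge3$, fixed $H$ with $\Delta\ge2$, fixed $\delta>0$ and $n^{-1/\Delta}\ll p\ll1$,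
$$\psi(H,n,p,\delta)=(1+o(1))\,\phi(H,n,p,\delta).$$
It is true.

**Theorem 1.** Let $r\ge2$, let $H$ be an $r$-graph with maximum degree $\Delta\ge2$, and let $\delta>0$. There are $p_0>0$ and $C'$ depending only on $H,\delta$ such that whenever $p\le p_0$ and $np^\Delta\ge1$,
$$\phi\le\psi\le\Bigl(1+C'\Bigl[\frac{\log\log(1/p)}{\log(1/p)}+\frac1{np^\Delta}\Bigr]\Bigr)\phi .$$
In particular $\psi=(1+o(1))\phi$ if $n^{-1/\Delta}\ll p\ll1$.

The hub of Section 1 needs about $p^\Delta n$ vertices, hence $np^\Delta\ge1$. For some $H$ other planted structures exist for much smaller $p$.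

**Definition (template).** A template is a pair $(F,a)$ with $\emptyset\ne F\subseteq E(H)$ and $a:V(H)\to[0,\infty)$ such that $\sum_{v\in f}a_v=\Delta$ for all $f\in F$, and $a_v>0$ only if $v$ lies in exactly $\Delta$ edges of $F$. Put $\alpha=\max_va_v$.

Three examples. If $v_0$ has degree $\Delta$, take for $F$ the edges at $v_0$, with $a_{v_0}=\Delta$ and $a=0$ elsewhere; this star has $\alpha=\Delta$. If $H$ is $\Delta$-regular, or has a $\Delta$-regular component, take $F$ to be all edges there and $a\equiv\Delta/r$ on its vertices ($a=0$ elsewhere); then $\alpha=\Delta/r$. Concretely, let $H$ consist of all four triples on four points. Then $\Delta=r=3$ and $a\equiv1$ is a template with $\alpha=1$. We shall see that $a_v$ prescribes sets of size about $p^{a_v}n$, so here the planted object is like a clique on about $pn$ vertices.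

**Theorem 2.** If $\Delta\ge2$, $p\to0$ and $np^\alpha\to\infty$ for some template, then $\phi\asymp n^rp^\Delta L$ and $\psi=(1+o(1))\phi$.

The star gives the range $n^{-1/\Delta}\ll p\ll1$ again. If $H$ has a $\Delta$-regular component, the range is $n^{-r/\Delta}\ll p\ll1$.

**Theorem 3.** Let $r\ge2$ and fix $\delta>0$.

(a) If $\Delta(H)=1$ and $p\to0$, then $\psi/\phi\to\infty$.

(b) If $m\ge1$, $p\ge p_*>0$ and $(1+\delta)p^m\le1-\theta$ with $p_*,\theta>0$ fixed, then $\liminf\psi/\phi>1$.

(c) Let $\Delta\ge2$, let $H$ consist of $\Delta$ edges that pairwise share exactly one common vertex $v_0$, and let $p=n^{-c}$ with $1/\Delta<c<1+1/\Delta$. Then $\liminf\psi/\phi\ge c\Delta>1$.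

So the condition $p\to0$ cannot be dropped, and the exponent in $p\gg n^{-1/\Delta}$ cannot be improved for general $H$.

**Reduction to weights at least $p$.** The function $I_p$ is decreasing on $[0,p]$, and $t$ is nondecreasing in every weight. So raising each weight $a_e<p$ to $p$ does not raise the cost and keeps $G$ feasible. For $\phi$ we may therefore assume $a_e=p+u_e$ with excess $u_e\in[0,1-p]$. The feasible set is compact and $I_p$ is continuous, so if it is nonempty the infimum $\phi$ is attained, and attained with all $a_e\ge p$.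

## 3. Hölder's inequality along the vertices of $H$, and a Chernoff bound

Regard an edge function $f=(f_e)$ as a symmetric function on $[n]^r$ that vanishes on tuples with a repeated entry, and put
$$\|f\|_\Delta^\Delta=n^{-r}\sum_{x\in[n]^r}|f(x)|^\Delta=r!\,n^{-r}\sum_e|f_e|^\Delta .$$
The constant $p$, as an edge function, has norm at most $p$. Let $\varphi:V(H)\to[n]$ be uniformly random, so that $t(H,G)=\mathbb E_\varphi\prod_ea_{\varphi(e)}$.

**Generalized Hölder inequality (Finner).** For edge functions $f_e\ge0$, one for each $e\in E(H)$,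
$$\mathbb E_\varphi\prod_{e\in E(H)}f_e(\varphi(e))\le\prod_{e\in E(H)}\|f_e\|_\Delta. \tag{1}$$

*Proof.* Average out one vertex $v$ at a time. At most $\Delta$ factors depend on $\varphi(v)$. If there are $k\le\Delta$ of them, Hölder's inequality with exponents $k$ bounds the average of their product by the product of the $(\mathbb E_{\varphi(v)}f_e^k)^{1/k}$. On a probability space this is at most the product of the $(\mathbb E_{\varphi(v)}f_e^\Delta)^{1/\Delta}$. Replace each such $f_e$ by $(\mathbb E_{\varphi(v)}f_e^\Delta)^{1/\Delta}$, which no longer depends on $\varphi(v)$, and continue. When all vertices are averaged out, $f_e$ has become $\|f_e\|_\Delta$. $\square$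

For the $H$ of Section 1, (1) is the Cauchy–Schwarz inequality in $x_0$ together with $(\mathbb E Y)^2\le\mathbb EY^2$.

Next put $g(y)=(1+y)\log(1+y)-y$ for $y\ge0$. Since $g(0)=g'(0)=0$ and $g''(s)=1/(1+s)$,
$$g(y)=\int_0^y\frac{y-s}{1+s}\,ds\ \ge\ \frac{y^2}{2(1+y)}. \tag{2}$$
For $0<y\le1$ substitute $s=y\tau$:
$$g(y)=y^2\int_0^1\frac{1-\tau}{1+\tau y}\,d\tau\ge y^2\int_0^1\frac{1-\tau}{1+\tau}\,d\tau=(2\log2-1)y^2\ge\frac{y^2}3 .$$

**Chernoff bound.** Let $N$ be a sum of independent $\{0,1\}$-valued variables with $\mathbb EN\le M$, $M>0$. Then $\mathbb Ee^{sN}\le\exp(M(e^s-1))$ for $s\ge0$, and for $0<\eta\le1$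
$$\mathbb P(N>(1+\eta)M)\le e^{-\eta^2M/3}. \tag{3}$$

*Proof.* If a summand is $1$ with probability $q$, its exponential moment is $1+q(e^s-1)\le\exp(q(e^s-1))$. Multiplying gives the first claim. By Markov with $s=\log(1+\eta)$, the probability is at most $\exp(M\eta-(1+\eta)M\log(1+\eta))=e^{-Mg(\eta)}$, and $g(\eta)\ge\eta^2/3$. $\square$

We shall also use $(n)_h/n^h\ge1-h^2/n$. For $n\ge h$ it follows from $\prod_{i<h}(1-i/n)\ge1-\sum_{i<h}i/n$, and for $n<h$ the right side is negative.

## 4. Random rounding, and its price at small weights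

The coin tosses of Section 1 work for every $H$, as far as density is concerned.

**Lemma 1 (rounding).** Let $z_e\in[0,1-p]$, let $\xi_e$ be independent Bernoulli variables with mean $z_e/(1-p)$, and let $X_e=p+(1-p)\xi_e\in\{p,1\}$. Then $\mathbb E\,t(H,X)\ge t(H,p+z)$.

*Proof.* We have $\mathbb EX_e=p+z_e$. Take a map $\varphi$ sending every edge of $H$ to an $r$-set, and let $k_g$ be the number of edges of $H$ mapped onto the $r$-set $g$. By independence and Jensen's inequality,
$$\mathbb E\prod_gX_g^{k_g}=\prod_g\mathbb EX_g^{k_g}\ge\prod_g(p+z_g)^{k_g}.$$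
All other maps contribute $0$ on both sides. Average over $\varphi$. $\square$

The cost of $X$ is $NL$ with $N=\sum_e\xi_e$, so the expected cost is $\frac L{1-p}\sum_ez_e$.

The natural first attempt is to take a minimizer $G=p+u$ of $\phi$ and round all of it, with $z=u$. The density is then fine on average. The cost is not. What we pay is about $\sum_eu_eL$, and what we may pay is $(1+o(1))\sum_eI_p(p+u_e)$. For $u=p$ we have $I_p(2p)=(2\log2-1)p+O(p^2)$, while rounding costs $pL$: the loss is unbounded. For $u=p^{\theta}$ with $0<\theta<1$ fixed, the second term of $I_p(p+u)$ lies between $-u$ and $0$, so $I_p(p+u)=(1-\theta+o(1))uL$, and rounding loses a factor $1/(1-\theta)$. Only excesses $u\ge p^{o(1)}$ can be rounded for free.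

So we would like to throw away the small excesses. There may be very many of them, and we must know that they carry almost none of the density. The hub of Section 1 with weight $x=p^{1/2}$ shows why this is plausible. Take $s=\lceil\delta pn\rceil$. For $v\in S$ we have $D_v=(1-O(1/n))p^{1/2}$, and for $v\notin S$ we have $(1-O(1/n))p\le D_v\le p+2sx/n=(1+o(1))p$. Hence $t=(1+\delta+o(1))p^2$. Rounding would double the cost. But this weighting costs
$$(1+o(1))\,\delta pn\cdot\frac{n^2}2\cdot\frac{p^{1/2}L}2=(1+o(1))\,\frac\delta4\,n^3p^{3/2}L,$$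
far more than the $n^3p^2L$ of a good hub. A weighting of near-optimal cost cannot afford to gain density through small excesses. The next section turns this into an inequality.

## 5. The entropy of small and of large excess

By (1), density is controlled by $\Delta$-norms, hence, as $\Delta\ge2$ and $u\le1$, by $\sum u_e^2$. So we compare $u^2L$ with $I_p(p+u)$.

**Lemma 2.** Let $L\ge4$ and $0\le u\le1-p$.

(a) If $p^{1/2}L\le1$, then $u^2L\le4I_p(p+u)$. If $p^{1/2}L\le\varepsilon\le1$ and $u\le\varepsilon$, then $u^2L\le4\varepsilon I_p(p+u)$.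

(b) If $u\ge\varepsilon\ge p^{1/2}$, then $I_p(p+u)\ge u\,(L-\log(1/\varepsilon)-1)$.

*Proof.* Let $x=p+u<1$. From $\log w\ge1-1/w$ with $w=\frac{1-x}{1-p}$ we get $(1-x)\log\frac{1-x}{1-p}\ge(1-x)-(1-p)=-u$. Put $y=u/p$. Then
$$I_p(p+u)\ge(p+u)\log(1+y)-u=p\,g(y), \tag{4}$$
and $x=1$ follows by continuity.

Suppose $u\le p^{1/2}$. By (2), $y^2\le2(1+y)g(y)$, so with (4)
$$u^2L=p^2y^2L\le2p^2(1+y)g(y)L=2(p+u)L\cdot p\,g(y)\le2(p+u)L\,I_p(p+u)\le4p^{1/2}L\,I_p(p+u),$$
because $p+u\le2p^{1/2}$. If $p^{1/2}L\le\varepsilon$ this is at most $4\varepsilon I_p(p+u)$.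

Suppose $u\ge p^{1/2}$. Since $(1+y)\log(1+y)\ge y\log y$, we have $g(y)\ge y(\log y-1)$, so (4) gives $I_p(p+u)\ge u(\log(u/p)-1)$. If $u\ge\varepsilon\ge p^{1/2}$, then $\log(u/p)\ge L-\log(1/\varepsilon)$, which is (b). In any case $\log(u/p)\ge L/2$, so $I_p(p+u)\ge u(L/2-1)\ge uL/4$ as $L\ge4$. Hence $u^2L\le4u\,I_p(p+u)$, which is at most $4\varepsilon I_p(p+u)$ if $u\le\varepsilon$.

The two cases prove the second claim of (a); the first is the second with $\varepsilon=1$. $\square$

Part (b) says that large excess costs $(1-o(1))uL$, so it may be rounded. Part (a) says that small excess has small square sum. Precisely, let $L\ge4$ and $p^{1/2}L\le\varepsilon\le1$, and let $G=p+u$ with $u\ge0$. If $I_p(G)\le An^rp^\Delta L$, then $\|u\|_\Delta^\Delta\le r!\,n^{-r}\sum_eu_e^2$ (here $\Delta\ge2$), and Lemma 2(a) gives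
$$\|u\|_\Delta^\Delta\le4r!A\,p^\Delta,\qquad\|u\mathbf 1_{u<\varepsilon}\|_\Delta^\Delta\le4r!A\,\varepsilon\,p^\Delta. \tag{5}$$

## 6. The order of magnitude $n^rp^\Delta L$

The bound (5) is useful if $\phi$ has order $n^rp^\Delta L$. Both halves of this will be needed.

**Lemma 3 (lower bound).** Let $\Delta\ge2$. There is $c=c(H,\delta)>0$ with $\phi\ge c\,n^rp^\Delta L$ for all small enough $p$.

*Proof.* Choose $c$ with $(1+(4r!c)^{1/\Delta})^m<1+\delta$. Let $p$ be so small that $L\ge4$ and $p^{1/2}L\le1$. By the reduction of Section 2 it suffices to consider $G=p+u$, $u\ge0$. If $I_p(G)\le cn^rp^\Delta L$, expand $\prod_e(p+u)$ over the set $F$ of edges that receive $u$, and apply (1) and (5):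
$$t(H,G)\le\sum_{F\subseteq E(H)}p^{m-|F|}\|u\|_\Delta^{|F|}\le p^m\bigl(1+(4r!c)^{1/\Delta}\bigr)^m<(1+\delta)p^m .$$
So $G$ is not feasible. $\square$

For the upper bound we plant a hub. We state it so that it can be added to any planted weighting $G_0$, because we shall need it again to repair a small loss of density.

**Lemma 4 (hub).** Let $v_0$ have degree $\Delta$, let $G_0$ have weights in $\{p,1\}$, let $\kappa>0$ with $\kappa p^\Delta\le1$, and let $s=\lceil\kappa p^\Delta n\rceil\le n$. There is $S\subseteq[n]$, $|S|=s$, such that $G_1$, obtained from $G_0$ by giving weight $1$ to all edges meeting $S$, satisfies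
$$t(H,G_1)\ge\Bigl(1-\frac sn\Bigr)t(H,G_0)+\kappa\Bigl(1-\frac{h^2}n\Bigr)p^m,\qquad I_p(G_1)\le I_p(G_0)+\Bigl(\kappa+\frac1{np^\Delta}\Bigr)n^rp^\Delta L .$$

*Proof.* At most $sn^{r-1}\le(\kappa p^\Delta n+1)n^{r-1}$ edges meet $S$, and each costs at most $I_p(1)=L$. This is the cost bound, for any $S$.

If $n<h^2$, the second term of the density bound is negative and $t(H,G_1)\ge t(H,G_0)$ suffices. Let $n\ge h^2$, and let $\Phi_S$ be the set of injective $\varphi$ with $\varphi(v_0)\in S$. If $S$ is uniformly random, every map has $\varphi(v_0)\in S$ with probability $s/n$, so the expected total $G_0$-weight of $\Phi_S$ is at most $\frac sn\,n^ht(H,G_0)$. Fix $S$ for which it is at most this. The maps outside $\Phi_S$ do not lose weight and contribute at least $(1-\frac sn)t(H,G_0)$ to $t(H,G_1)$. A map in $\Phi_S$ sends the $\Delta$ edges at $v_0$ to $r$-sets meeting $S$, so its $G_1$-weight is at least $p^{m-\Delta}$. Finally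
$$|\Phi_S|=s(n-1)_{h-1}\ge sn^{h-1}\Bigl(1-\frac{h^2}n\Bigr)\ge\kappa p^\Delta n^h\Bigl(1-\frac{h^2}n\Bigr),$$
so $\Phi_S$ contributes at least $\kappa(1-\frac{h^2}n)p^m$. $\square$

**Upper bound.** Let $np^\Delta\ge1$ and $p\le p_0$ with $p_0$ small; then $n\ge p_0^{-\Delta}$ is large. Apply Lemma 4 with $G_0\equiv p$ and $\kappa=2(1+\delta)$. The second term of the density bound alone is at least $2(1+\delta)(1-\frac{h^2}n)p^m\ge(1+\delta)p^m$. Hence
$$\phi\le\psi\le C\,n^rp^\Delta L\qquad\text{with } C=2(1+\delta)+1. \tag{6}$$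
Together with Lemma 3 this shows $\phi\asymp n^rp^\Delta L$ for $n^{-1/\Delta}\ll p\ll1$.

## 7. Discarding the small excesses

**Lemma 5 (truncation).** Let $\Delta\ge2$. Suppose $I_p(G)\le Cn^rp^\Delta L$, $G=p+u$ with $u\ge0$, $t(H,G)\ge(1+\delta)p^m$, $p^{1/2}L\le\varepsilon\le1$, $L\ge4$, and let $z=u\mathbf 1_{u\ge\varepsilon}$. Then
$$t(H,p+z)\ge(1+\delta-C_1\varepsilon^{1/\Delta})p^m,\qquad C_1=3^m\max(1,4r!C)^{m/\Delta}.$$

*Proof.* Put $w=u-z=u\mathbf 1_{u<\varepsilon}$. Expanding products, $t(H,p+u)-t(H,p+z)$ is a sum of at most $3^m$ terms, in each of which every edge of $H$ receives one of $p,z,w$ and at least one edge receives $w$. If $i$ edges receive $z$ and $j\ge1$ receive $w$, then (1) and (5) (with $\|z\|_\Delta\le\|u\|_\Delta$) bound the term by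
$$p^{m-i-j}\,(4r!C)^{(i+j)/\Delta}\,p^{i+j}\,\varepsilon^{j/\Delta}\le\max(1,4r!C)^{m/\Delta}\,\varepsilon^{1/\Delta}p^m .\qquad\square$$

Now round $z$ instead of $u$. Let $G=p+u$ be a minimizer of $\phi$ as in Lemma 5, and let $X$, $\xi$, $N=\sum_e\xi_e$ be as in Lemma 1 for this $z$. Since $\varepsilon\ge p^{1/2}L\ge p^{1/2}$, Lemma 2(b) gives
$$\phi\ge\sum_{u_e\ge\varepsilon}I_p(p+u_e)\ge L(1-\rho)\sum_ez_e,\qquad\rho=\frac{\log(1/\varepsilon)+1}L .$$
If $\rho<1$, then
$$\mathbb EN=\sum_e\frac{z_e}{1-p}\le M:=\frac{\phi}{L(1-p)(1-\rho)}. \tag{7}$$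
The expected cost of $X$ is at most $ML$, which is $(1+o(1))\phi$ as soon as $p,\rho\to0$. So $\varepsilon$ has to satisfy two demands: small enough that $C_1\varepsilon^{1/\Delta}$ is small, and large enough that $\log(1/\varepsilon)\ll L$. A power of $1/L$ meets both.

## 8. Proof of Theorem 1

Let $np^\Delta\ge1$ and $p\le p_0$, where $p_0$ is small in terms of $H,\delta$. Then $n\ge p^{-\Delta}$ is large and $L\le\frac1\Delta\log n$. By (6), feasible weightings exist; let $G=p+u$, $u\ge0$, be a minimizer for $\phi$. By Lemma 3 and (6), $cn^rp^\Delta L\le\phi\le Cn^rp^\Delta L$.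

**Step 1. Truncate and round.** The purpose is a random planted weighting with almost the right mean density. Take $\varepsilon=L^{-\Delta}$. For $p_0$ small, $L\ge4$, $p^{1/2}L\le\varepsilon$ (that is, $L^{\Delta+1}\le e^{L/2}$), and $\rho=(\Delta\log L+1)/L\le\frac12$. Lemmas 5 and 1 give
$$\mathbb E\,t(H,X)\ge t(H,p+z)\ge\Bigl(1+\delta-\frac{C_1}L\Bigr)p^m .$$

**Step 2. Find one outcome that is both dense and cheap.** High mean density and low mean cost do not by themselves give an outcome with both properties, so we remove the expensive outcomes from the mean. Put $\eta=n^{-1/3}$. Since $M\ge\phi/L\ge cn^rp^\Delta\ge cn^{r-1}\ge cn$ and $t\le1$, the bound (3) gives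
$$\mathbb E\bigl[t(H,X);\,N>(1+\eta)M\bigr]\le e^{-\eta^2M/3}\le e^{-cn^{1/3}/3}\le\frac{p^m}n,$$
the last inequality because $p^m\ge n^{-m/\Delta}$ and $n$ is large. Hence
$$\mathbb E\bigl[t(H,X);\,N\le(1+\eta)M\bigr]\ge\Bigl(1+\delta-\frac{C_1}L-\frac1n\Bigr)p^m>0 .$$
If every outcome with $N\le(1+\eta)M$ had smaller density than the right side, the left side would be smaller too. Also $\frac1n\le\frac1L$. So some outcome $G_0$, with weights in $\{p,1\}$, satisfies
$$I_p(G_0)\le(1+n^{-1/3})ML,\qquad t(H,G_0)\ge(1+\delta-\lambda)p^m,\qquad\lambda:=\frac{C_1+1}L\le1 .$$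

**Step 3. Repair the density.** $G_0$ may miss the target by $\lambda p^m$, and a small hub makes up for this. Apply Lemma 4 with $\kappa=4\lambda$; note $4\lambda p^\Delta\le4p^\Delta\le1$. We have $s/n\le4\lambda p^\Delta+\frac1n$. Also $(1+\delta)/n\le\lambda$, because $\lambda\ge(C_1+1)/\log n$ and $n$ is large. Since
$$\Bigl(1-\frac sn\Bigr)(1+\delta-\lambda)\ge(1+\delta-\lambda)-(1+\delta)\frac sn,$$
we get
$$t(H,G_1)p^{-m}\ge(1+\delta-\lambda)+4\lambda\Bigl(1-\frac{h^2}n-(1+\delta)p^\Delta\Bigr)-\frac{1+\delta}n\ge(1+\delta-\lambda)+2\lambda-\lambda=1+\delta,$$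
where the bracket is at least $\frac12$ for $p_0$ small. So $G_1$ is feasible for $\psi$.

**Step 4. Add up the cost.** By Lemma 4 and (7),
$$\psi\le I_p(G_1)\le\frac{1+n^{-1/3}}{(1-p)(1-\rho)}\,\phi+\Bigl(4\lambda+\frac1{np^\Delta}\Bigr)n^rp^\Delta L .$$
Since $p,\rho\le\frac12$, the fraction is at most $(1+n^{-1/3})(1+2p)(1+2\rho)=1+O(n^{-1/3}+p+\rho)$. Here $n^{-1/3}\le e^{-\Delta L/3}$ and $p=e^{-L}$ are $O(1/L)$, and $\rho=O(\log L/L)$. In the second summand $n^rp^\Delta L\le\phi/c$ and $\lambda=O(1/L)$. Therefore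
$$\psi\le\Bigl(1+C'\Bigl[\frac{\log L}L+\frac1{np^\Delta}\Bigr]\Bigr)\phi$$
with $C'$ depending only on $H,\delta$. With $\phi\le\psi$ this is Theorem 1, and it proves the conjecture. $\blacksquare$

## 9. Templates and the proof of Theorem 2

The condition $np^\Delta\ge1$ entered twice. It allowed the hub, which gave both (6) and the repair. And it gave $M\ge cn$, so that the trivial bound $t\le1$ was enough in Step 2. In the range of Theorem 2 we know only $M\to\infty$. A template replaces the hub, and a moment bound replaces $t\le1$.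

**Step 1. Arithmetic of templates.** We need $\sum_va_v$ and bounds on $\alpha$. As $a_v>0$ only if $\deg_F(v)=\Delta$,
$$\Delta\sum_va_v=\sum_v\deg_F(v)a_v=\sum_{f\in F}\sum_{v\in f}a_v=\Delta|F|,\qquad\text{so}\quad\sum_va_v=|F|. \tag{8}$$
Any $v$ with $a_v>0$ lies in some $f\in F$, so $\alpha\le\Delta$. Any $f\in F$ has $\Delta=\sum_{v\in f}a_v\le r\alpha$, so $\alpha\ge\Delta/r$.

**Step 2. The planted structure of a template.** The purpose is a substitute for Lemma 4.

**Lemma 6.** Let $p\to0$ and $np^\alpha\to\infty$ for the template $(F,a)$. Fix $\kappa>0$. For $n$ large and every $G_0$ with weights in $\{p,1\}$, there is $G_1\ge G_0$ with weights in $\{p,1\}$ and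
$$t(H,G_1)\ge(1-o(1))\,t(H,G_0)+2^{-h}\kappa^{|F|/\Delta}p^m,\qquad I_p(G_1)\le I_p(G_0)+2^r|F|\kappa\,n^rp^\Delta L,$$
with $o(1)$ uniform in $G_0$.

*Proof.* Let $q=\kappa^{1/\Delta}p$, which is less than $1$ for $n$ large, and let $S_v\subseteq[n]$ have size $s_v=\lceil q^{a_v}n\rceil$ for $v\in V(H)$. Since $q^{a_v}n\ge q^\alpha n\to\infty$, for large $n$ we have $2h\le s_v\le2q^{a_v}n$ for all $v$ (and $s_v=n$ if $a_v=0$). Let $T$ consist of all $r$-sets $\{x_v:v\in f\}$ with $f\in F$ and $x_v\in S_v$. Since $\prod_{v\in f}q^{a_v}=q^\Delta$,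
$$|T|\le\sum_{f\in F}\prod_{v\in f}s_v\le2^r|F|\,n^rq^\Delta=2^r|F|\kappa\,p^\Delta n^r .$$
Let $\Phi$ be the set of injective $\varphi$ with $\varphi(v)\in S_v$ for all $v$. Choosing images one at a time and using (8),
$$n^{-h}|\Phi|\ge\prod_v\frac{s_v-h}n\ge\prod_v\frac{s_v}{2n}\ge2^{-h}q^{\sum_va_v}=2^{-h}\kappa^{|F|/\Delta}p^{|F|},$$
and $n^{-h}|\Phi|\le\prod_v\frac{s_v}n\le2^hq^{|F|}\to0$.

We must place this structure where $G_0$ has little weight. Let $\pi$ be a uniformly random permutation of $[n]$ and $\pi\Phi=\{\pi\circ\varphi':\varphi'\in\Phi\}$. For a fixed injective $\varphi$, the map $\pi^{-1}\circ\varphi$ is a uniformly random injection, so $\varphi\in\pi\Phi$ with probability $|\Phi|/(n)_h=o(1)$. Hence for some $\pi$ the total $G_0$-weight of $\pi\Phi$ is at most $o(1)\,n^ht(H,G_0)$, with $o(1)=|\Phi|/(n)_h$ not depending on $G_0$. Plant $\pi(T)$. Each map in $\pi\Phi$ sends every $f\in F$ into $\pi(T)$, so its weight is now at least $p^{m-|F|}$, and no other map loses weight. So $\pi\Phi$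 contributes at least $2^{-h}\kappa^{|F|/\Delta}p^{|F|}\cdot p^{m-|F|}$. The cost rises by at most $|T|L$. $\square$

**Step 3. The order of $\phi$.** Apply Lemma 6 with $G_0\equiv p$ and a constant $\kappa$ such that $2^{-h}\kappa^{|F|/\Delta}\ge1+\delta$. This gives $\phi\le\psi\le Cn^rp^\Delta L$ with a constant $C$, for $n$ large. Lemma 3 gives $\phi\ge cn^rp^\Delta L$. So $\phi\asymp n^rp^\Delta L$. From now on $C$ is this constant and $C_1$ the constant of Lemma 5 for this $C$.

**Step 4. Truncate and round.** Fix $\eta\in(0,1)$ and $\varepsilon\in(0,1)$ with $2C_1\varepsilon^{1/\Delta}<1$. As $p\to0$, for large $n$ we have $L\ge4$ and $p^{1/2}L\le\varepsilon$. Starting from a minimizer of $\phi$, Lemmas 5 and 1 give $\mathbb E\,t(H,X)\ge(1+\delta-C_1\varepsilon^{1/\Delta})p^m$, and (7) holds with $\rho\to0$. Here $M\ge\phi/L\ge cn^rp^\Delta\ge c(np^\alpha)^r\to\infty$, because $\Delta\le r\alpha$.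

**Step 5. Remove the expensive outcomes.** This needs a bound on $t(H,X)$ of the right order $p^m$. Apply (1) to $X=p+(1-p)\xi$, expanding the product as in Lemma 3. Since $\|\xi\|_\Delta^\Delta=r!N/n^r$,
$$t(H,X)\le p^m\Bigl(1+\Bigl(\frac{r!N}{n^rp^\Delta}\Bigr)^{1/\Delta}\Bigr)^m\le p^m\Bigl(1+\Bigl(\frac{C_2N}M\Bigr)^{1/\Delta}\Bigr)^m$$
with a constant $C_2$, because $M=O(n^rp^\Delta)$. By the exponential moment bound of Section 3, for $M\ge1$,
$$\mathbb Ee^{N/M}\le\exp\bigl(M(e^{1/M}-1)\bigr)\le e^2,$$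
since $e^{y}-1\le(e-1)y$ on $[0,1]$ by convexity. So all moments of $N/M$ are bounded, and $\mathbb E\,t(H,X)^2=O(p^{2m})$. By Cauchy–Schwarz and (3),
$$\mathbb E\bigl[t(H,X);\,N>(1+\eta)M\bigr]\le O(p^m)\,e^{-\eta^2M/6}=o(p^m).$$
Exactly as in Section 8, for large $n$ some outcome $G_0$ has
$$I_p(G_0)\le(1+\eta)ML,\qquad t(H,G_0)\ge(1+\delta-2C_1\varepsilon^{1/\Delta})p^m .$$

**Step 6. Repair and pass to the limit.** Apply Lemma 6 to $G_0$ with $\kappa=\kappa(\varepsilon)$ defined by $2^{-h}\kappa^{|F|/\Delta}=3C_1\varepsilon^{1/\Delta}$. For large $n$ the resulting $G_1$ is feasible. If $t(H,G_0)\ge2(1+\delta)p^m$ this is immediate from $G_1\ge G_0$. Otherwise the loss $o(1)\,t(H,G_0)$ is $o(p^m)$, and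
$$t(H,G_1)\ge\bigl(1+\delta-2C_1\varepsilon^{1/\Delta}+3C_1\varepsilon^{1/\Delta}-o(1)\bigr)p^m\ge(1+\delta)p^m .$$
Since $ML=(1+o(1))\phi$ and $n^rp^\Delta L\le\phi/c$,
$$\psi\le(1+\eta+o(1))\,\phi+\frac{2^r|F|\,\kappa(\varepsilon)}c\,\phi .$$
Let $n\to\infty$ and then $\eta,\varepsilon\to0$, so that $\kappa(\varepsilon)\to0$. This gives $\psi\le(1+o(1))\phi$. $\blacksquare$

## 10. Three situations in which planting loses

**Theorem 3(a): no convexity.** If $\Delta=1$, the edges of $H$ are disjoint, so $t(H,G)=D^m$ with $D=r!\,n^{-r}\sum_ea_e$. The density depends only on the total weight, and spreading the weight evenly is much cheaper than concentrating it.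

Put $\sigma=(1+\delta)^{1/m}-1$; the constraint is $D\ge(1+\sigma)p$. The constant weight $x=(1+\sigma)p\,n^r/(n)_r$ gives equality, and $x\le(1+2\sigma)p\le1$ for $n$ large. Since $x\ge p$, the second term of $I_p(x)$ is at most $0$, so $I_p(x)\le x\log(x/p)$ and
$$\phi\le\binom nr\,x\log\frac xp\le\frac{n^r}{r!}(1+2\sigma)\log(1+2\sigma)\,p .$$
If $N$ edges are planted, then $D\le p+r!N/n^r$, so feasibility forces $N\ge\sigma pn^r/r!$, and $\psi\ge\frac{n^r}{r!}\sigma pL$. Hence $\psi/\phi\ge\frac{\sigma}{(1+2\sigma)\log(1+2\sigma)}L\to\infty$. $\blacksquare$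

**Theorem 3(b): $p$ bounded below.** The slope of $I_p$ is infinite at $1$ and zero at $p$. So lowering the weights $1$ by $\eta$ saves about $\eta\log(1/\eta)$ per edge, and compensating on the edges of weight $p$ costs only $O(\eta^2)$ per edge.

Put $T=\binom nr$ and $p^*=(1-\theta)^{1/m}$; then $p_*\le p\le p^*<1$. The all-ones weighting has density at least $1-h^2/n\ge1-\theta$ for $n$ large, so it is feasible. Let $G$ be an optimal planted weighting, with $\beta'T$ planted edges; then $\psi=\beta'TL$. A random map sends some edge of $H$ to a planted $r$-set with probability at most $m\,r!\,\beta'T/n^r\le m\beta'$, and otherwise has weight at most $p^m$. So $(1+\delta)p^m\le p^m+m\beta'$, and $\beta'\ge\beta_0:=\delta p_*^m/m$. Define $\beta\in(0,1)$ by $1-\beta=(1-\theta/2)^{1/(2m)}$.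

**Case 1: $\beta'\ge1-\beta$.** Here almost everything is planted, and a constant weight is cheaper. Put $q=\bigl((1+\delta)p^mn^h/(n)_h\bigr)^{1/m}$. The injective maps alone show that the constant weight $q$ has density at least $q^m(n)_h/n^h=(1+\delta)p^m$. For $n$ large, $p\le q\le(1-\theta/2)^{1/m}$. As $I_p(q)\le q\log(q/p)\le qL$, we have $\phi\le TLq$, so
$$\frac\psi\phi\ge\frac{1-\beta}{(1-\theta/2)^{1/m}}=(1-\theta/2)^{-1/(2m)}>1 .$$

**Case 2: $\beta_0\le\beta'\le1-\beta$.** Here we perturb $G$. Let $K=4m/(\beta p_*^m)$ and let $0<\eta\le\min\{\frac1{4m},\frac{1-p^*}{2K}\}$ be a constant. Replace the weight $1$ by $1-\eta$ and the weight $p$ by $p+K\eta\le1$.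

We check feasibility. Take a map sending all edges of $H$ to $r$-sets, exactly $j$ of the edges to planted ones. Its weight changes from $p^{m-j}$ to $(1-\eta)^j(p+K\eta)^{m-j}$. If $j=m$, the new weight is at least $1-m\eta$. If $j<m$, it is at least
$$p^{m-j}(1-m\eta)(1+K\eta)\ge p^{m-j}\Bigl(1+\frac{K\eta}2\Bigr),$$
because $m\eta\le\frac{K\eta}4$ and $m\eta\cdot K\eta\le\frac{K\eta}4$. So such maps never lose, and each gains at least $p_*^mK\eta/2$. Fix an edge $e_0$ of $H$. The fraction of all maps that are injective and send $e_0$ to a non-planted $r$-set is at least $(1-\beta')r!T/n^r-h^2/n\ge\beta/2$ for $n$ large. Maps that do not send all edges to $r$-sets have weight $0$ before and after. So $t$ changes by at least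
$$-m\eta+\frac\beta2\cdot p_*^m\frac{K\eta}2=0,$$
and the new weighting is feasible.

Now the cost. We have $I_p(1-\eta)\le(1-\eta)L+\eta\log\eta+\eta\log\frac1{1-p}$, so each planted edge saves at least $\eta(\log\frac1\eta-C_2)$ with $C_2=\log\frac1{1-p^*}$. From $\log w\le w-1$,
$$I_p(x)\le x\Bigl(\frac xp-1\Bigr)+(1-x)\Bigl(\frac{1-x}{1-p}-1\Bigr)=\frac{(x-p)^2}{p(1-p)},$$
so each other edge now costs at most $C_3K^2\eta^2$ with $C_3=\frac1{p_*(1-p^*)}$. Take $\eta$ so small a constant that $\log\frac1\eta\ge C_2$ and $\beta_0(\log\frac1\eta-C_2)-C_3K^2\eta\ge\beta_0$. The total saving is at least $T\eta\bigl[\beta_0(\log\frac1\eta-C_2)-C_3K^2\eta\bigr]\ge T\eta\beta_0$. Since $\psi\le TL\le T\log\frac1{p_*}$,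
$$\phi\le\psi-T\eta\beta_0\le\psi\Bigl(1-\frac{\eta\beta_0}{\log(1/p_*)}\Bigr).$$
In both cases $\psi\ge(1+\gamma)\phi$ with a constant $\gamma>0$, for all large $n$. $\blacksquare$

**Theorem 3(c): hubs of less than one vertex.** For this $H$ (Section 1 is the case $r=3$, $\Delta=2$) the hub should have about $\delta p^\Delta n$ vertices, which is now less than $1$. A weighting can imitate a fraction of a vertex by giving the edges at a single vertex a weight below $1$. This weight is a power of $n$ times $p$ and tends to $0$ polynomially, and there rounding is not free.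

Given $\varphi(v_0)=v$, the $\Delta$ edges are mapped independently, so exactly
$$t(H,G)=\frac1n\sum_vD_v^\Delta,\qquad D_v=(r-1)!\,n^{-(r-1)}\sum_{e\ni v}a_e .$$
Put $x=(\delta n)^{1/\Delta}p$ and $N_0=n^{r-1}x/(r-1)!$. Since $c>1/\Delta$, $x\to0$. Since $c<1+1/\Delta$, $nx\to\infty$, which says $n^{r-2}=o(N_0)$.

**Step 1. Upper bound on $\phi$.** Give weight $x'=(\delta'n)^{1/\Delta}p$ to all edges containing the vertex $1$, and weight $p$ to all others. Let $\gamma=(n-1)_{r-1}/n^{r-1}=1-O(1/n)$. Then $D_1=\gamma x'$ and $D_v\ge\gamma p$ for $v\ne1$, so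
$$t\ge\gamma^\Delta p^\Delta\Bigl(\delta'+1-\frac1n\Bigr)=(1+\delta)p^\Delta\quad\text{for } \delta'=(1+\delta)\gamma^{-\Delta}-1+\frac1n=\delta+O\Bigl(\frac1n\Bigr).$$
Hence, as $p\le x'\le1$ for $n$ large,
$$\phi\le\binom{n-1}{r-1}x'\log\frac{x'}p=(1+o(1))\,N_0\cdot\frac1\Delta\log n .$$

**Step 2. What feasibility says about planted degrees.** Planting all edges is feasible for $n$ large. Let an optimal planted $r$-graph have $N$ edges and degrees $d_v$; then $\psi=NL$. We show $N\ge(1-o(1))N_0$, and for this we may assume $N\le N_0$. With $y_v=(r-1)!\,d_v/n^{r-1}$ we have $D_v\le p+y_v$.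

For each $\theta>0$ there is $C_\theta$ with
$$(p+y)^\Delta\le p^\Delta+C_\theta\,p^{\Delta-1}y+(1+\theta)y^\Delta\qquad(p,y\ge0).$$
Indeed, let $K\ge1$ and $1\le i\le\Delta-1$. If $y\le Kp$, then $p^iy^{\Delta-i}\le K^{\Delta-i-1}p^{\Delta-1}y$. If $y>Kp$, then $p^iy^{\Delta-i}\le K^{-i}y^\Delta\le K^{-1}y^\Delta$. The binomial coefficients of these middle terms add up to at most $2^\Delta$, so any $K\ge\max(1,2^\Delta/\theta)$ works, with $C_\theta=2^\Delta K^{\Delta-2}$.

The linear term is negligible: as $\sum_vd_v=rN$ and $N\le N_0$,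
$$p^{\Delta-1}\frac1n\sum_vy_v=p^{\Delta-1}\frac{r!\,N}{n^r}\le r\,p^{\Delta-1}\frac xn=O\bigl(p^\Delta n^{1/\Delta-1}\bigr)=o(p^\Delta),$$
because $\Delta\ge2$. So feasibility, $(1+\delta)p^\Delta\le\frac1n\sum_vD_v^\Delta$, gives $\frac1n\sum_vy_v^\Delta\ge\frac{\delta-o(1)}{1+\theta}p^\Delta$. Since $y_v=xd_v/N_0$ and $x^\Delta=\delta np^\Delta$, this says
$$\sum_vd_v^\Delta\ge\frac{1-o(1)}{1+\theta}\,N_0^\Delta. \tag{9}$$

**Step 3. Few edges cannot have a large sum of powers of degrees.** Fix $\zeta\in(0,1)$ and let $W=\{v:d_v\ge\zeta N_0\}$. Then $|W|\le rN/(\zeta N_0)\le r/\zeta$. Two vertices have at most $n^{r-2}$ common edges, so Bonferroni's inequality for the edges meeting $W$ gives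
$$\sum_{v\in W}d_v\le N+|W|^2n^{r-2}=N+o(N_0).$$
Using $\sum_{v\in W}d_v^\Delta\le(\sum_{v\in W}d_v)^\Delta$ and, off $W$, $d_v^\Delta\le(\zeta N_0)^{\Delta-1}d_v$,
$$\sum_vd_v^\Delta\le(N+o(N_0))^\Delta+(\zeta N_0)^{\Delta-1}\,rN_0 .$$
Comparing with (9),
$$\Bigl(\frac N{N_0}+o(1)\Bigr)^\Delta\ge\frac1{1+\theta}-r\zeta^{\Delta-1}-o(1).$$
Let $n\to\infty$ and then $\theta,\zeta\to0$: since $\Delta\ge2$, $N\ge(1-o(1))N_0$.

**Step 4. Compare.** As $L=c\log n$, we have $\psi=NL\ge(1-o(1))N_0\,c\log n$. With Step 1, $\liminf\psi/\phi\ge c\Delta>1$. $\blacksquare$
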